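# Two parities of $\mathfrak p^+$-homology sharing a $K$-type: $U(n,n)$ for $n\ge 3$

## 1. Laurent polynomials and three intervals of integers

Let $\mathfrak g=\mathfrak{gl}_2(\mathbb C)$ with
$$e=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad f=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad h=\begin{pmatrix}1&0\\0&-1\end{pmatrix},$$
and let it act on $R=\mathbb C[z,z^{-1}]$ by
$$e\,z^\ell=-\ell\,z^{\ell-1},\qquad f\,z^\ell=(\ell+3)\,z^{\ell+1},\qquad \mathrm{diag}(a,d)\,z^\ell=\big(-a\ell+d(\ell+3)\big)z^\ell .$$
This is a representation. Indeed $ef\,z^\ell=-(\ell+3)(\ell+1)z^\ell$ and $fe\,z^\ell=-\ell(\ell+2)z^\ell$, so $[e,f]z^\ell=(-2\ell-3)z^\ell=h\,z^\ell$; and since $e$ lowers $\ell$ by one while $h$ acts on $z^\ell$ by $-2\ell-3$, we get $[h,e]=2e$ and, in the same way, $[h,f]=-2f$. The identity matrix acts by $3$. The group $K=U(1)\times U(1)$ acts compatibly by $(k_1,k_2)z^\ell=k_1^{-\ell}k_2^{\ell+3}z^\ell$. Call this character $\chi_\ell$. The line $\mathfrak p^+=\mathbb Ce$ carries the character $k_1k_2^{-1}$,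 so $\mathfrak p^+\otimes\chi_\ell=\chi_{\ell-1}$.

Picture the integers with $e$ moving one step down and $f$ one step up. Exactly two moves have coefficient zero: the move $0\to-1$ under $e$, and the move $-3\to-2$ under $f$. So the spans of $\{\ell\ge0\}$ and of $\{\ell\le-3\}$ are submodules, and $R$ has three simple constituents, with weights
$$\mathsf H=\{\ell\ge 0\},\qquad \mathsf M=\{-1,-2\},\qquad \mathsf L=\{\ell\le -3\}.$$
For a module $X$ consider the complex $\mathfrak p^+\otimes X\to X$, $e\otimes x\mapsto ex$. Its homology is $H_0=X/eX$ and $H_1=\mathfrak p^+\otimes\ker e$. By hand: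

| module | $H_0$ | $H_1$ |
|---|---|---|
| $R$ | $\chi_{-1}$ | $\mathfrak p^+\otimes\chi_0=\chi_{-1}$ |
| constituent $\mathsf H$ | $0$ | $\mathfrak p^+\otimes\chi_0=\chi_{-1}$ |
| constituent $\mathsf M$ | $\chi_{-1}$ | $\mathfrak p^+\otimes\chi_{-2}=\chi_{-3}$ |
| constituent $\mathsf L$ | $\chi_{-3}$ | $0$ |

For $R$ the same character $\chi_{-1}$ occurs in $H_0$ and in $H_1$. In the alternating sum $H_0-H_1$ it cancels, and one would not see it. For each simple constituent the two homology groups have nothing in common. Does simplicity always forbid such a cancellation?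

## 2. Homology of $\mathfrak p^+$ and the parity conjecture

Let $G$ be a connected real reductive Lie group of Hermitian symmetric type with maximal compact subgroup $K$, and let $\mathfrak g=\mathfrak k\oplus\mathfrak p$ be the complexified Cartan decomposition. Hermitian type means here that $\mathfrak p=\mathfrak p^+\oplus\mathfrak p^-$, where $\mathfrak p^\pm$ are abelian subalgebras stable under $K$.

**Definition ($(\mathfrak g,K)$-module).** A Harish-Chandra module is a $(\mathfrak g,K)$-module: a complex vector space $X$ with an action $\pi$ of $\mathfrak g$ and a locally finite continuous action of $K$, such that the differential of the $K$-action is $\pi|_{\mathfrak k}$ and $k\,\pi(Y)\,k^{-1}=\pi(\mathrm{Ad}(k)Y)$. A $K$-type is an irreducible finite-dimensional representation of $K$. The space $R$ of Section 1 is an example, for $U(1,1)$.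

**Definition (homology of $\mathfrak p^+$).** $H_*(\mathfrak p^+,X)$ is the homology of the complex $\wedge^d\mathfrak p^+\otimes X$ with
$$\partial(B_1\wedge\dots\wedge B_d\otimes x)=\sum_{s}(-1)^{s-1}B_1\wedge\dots\widehat{B_s}\dots\wedge B_d\otimes\pi(B_s)x .$$
There is no bracket term because $\mathfrak p^+$ is abelian. (An overall sign does not change the homology.) The group $K$ acts on both tensor factors and commutes with $\partial$, so it acts on the homology. Put $H_+=\bigoplus_i H_{2i}$ and $H_-=\bigoplus_iH_{2i+1}$.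

Let $\widetilde K$ be the spin double cover of $K$, the pullback of $K\to SO(\mathfrak p_0)$ along $\mathrm{Spin}(\mathfrak p_0)\to SO(\mathfrak p_0)$. It acts on $H_*(\mathfrak p^+,X)$ through the surjection $\widetilde K\to K$, so $\mathrm{Hom}_{\widetilde K}=\mathrm{Hom}_K$ between these modules, and we shall work with $K$ throughout. The following is stated in Jing-Song Huang, "Dirac cohomology, elliptic representations and endoscopy", arXiv:1511.07618 (2015).

**Conjecture.** Suppose that $X$ is a simple Harish-Chandra module. Then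
$$\mathrm{Hom}_{\widetilde K}\big(H_+(\mathfrak p^+,X),H_-(\mathfrak p^+,X)\big)=0 .$$

Let us test it twice.

**The case $U(1,1)$.** Here $\mathfrak p^+=\mathbb Ce$, $H_+=H_0=X/eX$ and $H_-=H_1=\mathfrak p^+\otimes\ker e$. Suppose $X$ is simple and a character $\chi$ of $K$ occurs in both. From $H_1$ we get a $K$-eigenvector $v\ne0$ with $ev=0$ and $hv=cv$, and $h$ acts on $\chi$ by $c+2$. As $X$ is simple, $X=U(\mathfrak g)v$, and by Poincaré–Birkhoff–Witt $X$ is spanned by the vectors $f^jv$, $j\ge0$. So $h$ has only the eigenvalues $c-2j$ on $X$. But $\chi$ occurs in the quotient $X/eX$, where $h$ would have the eigenvalue $c+2$, a contradiction. The conjecture holds for $U(1,1)$.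

**The trivial module of $U(n,n)$.** Let $V_1=V_2=\mathbb C^n$, so that $\mathfrak p^+=V_1\otimes V_2^*$ (Section 3). With $X=\mathbb C$ all differentials vanish and $H_d=\wedge^d\mathfrak p^+$. The skew Cauchy formula says
$$\wedge^d(V_1\otimes V_2^*)=\bigoplus_{\sigma\subset n\times n,\ |\sigma|=d}S_\sigma(V_1)\otimes S_{\sigma'}(V_2)^* ,$$
where $\sigma$ runs over partitions whose diagram fits in the $n\times n$ square, $\sigma'$ is the transposed partition, and $S_\sigma$ is the irreducible $GL_n$-module of highest weight $\sigma$. For $n=d=2$ it reads $S^2V_1\otimes\wedge^2V_2^*\oplus\wedge^2V_1\otimes S^2V_2^*$, of dimension $3+3=6$. Since $\sigma$ determines $d=|\sigma|$, no $K$-type occurs in two degrees, and the conjecture holds here too.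

The argument for $U(1,1)$ is the first one to try in general, and it is clear where it stops. It used that a class in $H_1$ is, up to a twist, a vector killed by all of $\mathfrak p^+$, which then generates $X$ from above. When $\dim\mathfrak p^+>1$, a class in $H_d$ with $0<d<\dim\mathfrak p^+$ is represented by a sum of terms $B_1\wedge\dots\wedge B_d\otimes x$. It gives neither a vector of $X$ killed by $\mathfrak p^+$ nor an element of a quotient of $X$. The argument says nothing about these middle degrees, and that is where the conjecture fails.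

## 3. The theorems for $U(n,n)$

Let $n\ge3$ and let $G=U(n,n)$ be the group preserving $\mathrm{diag}(1_n,-1_n)$, with $K=U(n)\times U(n)$ and $\mathfrak g=\mathfrak{gl}_{2n}(\mathbb C)$ written in $n\times n$ blocks $\begin{pmatrix}A&B\\C&D\end{pmatrix}$. Then $\mathfrak k=\{B=C=0\}$. Put $\mathfrak p^+=\{B\text{-block}\}$ and $\mathfrak p^-=\{C\text{-block}\}$. The group $K$ acts on everything below through algebraic representations of $K_{\mathbb C}=GL(V_1)\times GL(V_2)$, and $\mathfrak p^+=V_1\otimes V_2^*$ as a $K$-module. Write $\det_i=\det V_i$ and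
$$E:=\det{}_1^{\,n+1}\otimes\mathfrak{sl}(V_2)\otimes\det{}_2,$$
an irreducible $K$-module of dimension $n^2-1>1$.

**Theorem A.** For $n=3$ there is a simple $(\mathfrak g,K)$-module $X$ with
$$\dim\mathrm{Hom}_K(E,H_d(\mathfrak p^+,X))=1\text{ for }d=3,6,\qquad=0\text{ otherwise.}$$
Hence $\mathrm{Hom}_{\widetilde K}(H_+(\mathfrak p^+,X),H_-(\mathfrak p^+,X))\ne0$, and the conjecture is false.

**Theorem B.** For every $n\ge3$ and $1\le i\le n-2$ there is an explicit simple $(\mathfrak g,K)$-module $X_i$ such that $E$ occurs with multiplicity exactly one in both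
$$H_{i(i+2)}(\mathfrak p^+,X_i)\quad\text{and}\quad H_{\,n^2-(n-i)^2+1}(\mathfrak p^+,X_i).$$
These degrees have opposite parity. For $i=1$ the multiplicity of $E$ in $H_d$ is $1$ for $d\in\{3\}\cup\{6,8,\dots,2n\}$ and $0$ otherwise. For $i=n-2$ it is $1$ for $d=n^2-3$ and for $d=n^2-2n+2a$ $(0\le a\le n-3)$, and $0$ otherwise.

So the conjecture fails for $U(n,n)$ for every $n\ge3$; Section 11 adds $SU(n,n)$ and the opposite labelling of $\mathfrak p^\pm$. The module $X_i$ will be an $n$-variable version of the constituents of Section 1: a configuration of $n$ integers, some in $\mathsf H$, some in $\mathsf L$, and exactly one in $\mathsf M$.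

## 4. Functions on $GL_n$ as a $(\mathfrak g,K)$-module

Let $R=\mathbb C[z_{ab},\det(z)^{-1}]$ be the coordinate ring of $GL_n\subset M_n(\mathbb C)$ and put $\kappa:=n+2$.

**Step 1: the action.** The purpose is to let $\mathfrak g$ act on $R$ by first-order operators. For $g^{-1}=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ put
$$(\pi(g)f)(z)=\det(cz+d)^{-\kappa}f\big((az+b)(cz+d)^{-1}\big).$$
The factor $j(g,z)=\det(cz+d)$, now with $a,b,c,d$ the blocks of $g$ itself, satisfies $j(gh,z)=j(g,h z)\,j(h,z)$, so $\pi(g)\pi(h)=\pi(gh)$ wherever both sides are defined. This is a local action on holomorphic functions. For $g=\exp(tY)$ with $Y=\begin{pmatrix}A&B\\C&D\end{pmatrix}$ we have, to first order in $t$,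
$$(az+b)(cz+d)^{-1}= z+t(-Az-B+zCz+zD),\qquad \det(cz+d)^{-\kappa}= 1+t\kappa\,\mathrm{tr}(Cz+D).$$
Write $\partial_Y$ for the derivative along a vector field $z\mapsto Y(z)$. Differentiating gives a representation of $\mathfrak g$:
$$\pi(B)f=-\partial_Bf,\quad \pi(C)f=\partial_{zCz}f+\kappa\,\mathrm{tr}(Cz)f,\quad\pi(A)f=-\partial_{Az}f,\quad\pi(D)f=\partial_{zD}f+\kappa\,\mathrm{tr}(D)f .$$
These operators have polynomial coefficients, so they preserve $R$. The group $K_{\mathbb C}$ acts by $(k_1,k_2)f(z)=\det(k_2)^\kappa f(k_1^{-1}zk_2)$, compatibly with $\pi$. So $R$ is a $(\mathfrak g,K)$-module. The identity matrix acts by $-\partial_z+\partial_z+n\kappa=n\kappa$. For $n=1$ this is the module of Section 1.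

**Step 2: the $K$-types.** The purpose is to replace $R$ by a combinatorial set. By Peter–Weyl, $R=\bigoplus_\alpha R_\alpha$ over the dominant $\alpha\in\mathbb Z^n$, that is $\alpha_1\ge\dots\ge\alpha_n$. Here $R_\alpha$ is the span of the matrix coefficients $z\mapsto\langle\varphi,zv\rangle$ with $v\in S_\alpha$, $\varphi\in S_\alpha^*$. Since $\langle\varphi,k_1^{-1}zk_2v\rangle=\langle k_1\varphi,z\,k_2v\rangle$,
$$R_\alpha\cong S_\alpha(V_1)^*\otimes S_\alpha(V_2)\otimes\det{}_2^{\,\kappa}$$
as a $K$-module. It is irreducible, and distinct $\alpha$ give inequivalent $K$-types, so $R$ is multiplicity free.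

Products of matrix coefficients of $W_1$ and $W_2$ span the matrix coefficients of $W_1\otimes W_2$, because $\langle\varphi_1,zv_1\rangle\langle\varphi_2,zv_2\rangle=\langle\varphi_1\otimes\varphi_2,z(v_1\otimes v_2)\rangle$. Pieri's rule for the standard module $V=\mathbb C^n$ says $V\otimes S_\alpha=\bigoplus S_{\alpha+e_j}$ and $V^*\otimes S_\alpha=\bigoplus S_{\alpha-e_j}$, over those $j$ for which the weight is dominant. Hence
$$R_{e_1}R_\alpha=\bigoplus_{j:\ \alpha+e_j\text{ dom.}}R_{\alpha+e_j},\qquad R_{-e_n}R_\alpha=\bigoplus_{j:\ \alpha-e_j\text{ dom.}}R_{\alpha-e_j},\tag{1}$$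
where $R_{e_1}=\{\mathrm{tr}(Cz)\}$ and $R_{-e_n}=\{\mathrm{tr}(z^{-1}B)\}$.

Let $P_\beta$ be the projection of $R$ to $R_\beta$. Replace $\alpha$ by $\ell$ with
$$\ell_j:=\alpha_j+n-j,\qquad \ell_1>\ell_2>\dots>\ell_n .$$
Dominance of $\alpha\pm e_j$ means that $\ell$ stays strictly decreasing when $\ell_j$ moves by $\pm1$. A $K$-type of $R$ is thus a set of $n$ distinct integers, and $\mathfrak p^\mp$ moves one of them one step up or down. The coefficients are those of Section 1.

**Lemma 1.** For $f\in R_\alpha$: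
$$\pi(C)f=\sum_j(\ell_j+3)\,P_{\alpha+e_j}\big(\mathrm{tr}(Cz)f\big),\qquad\pi(B)f=-\sum_j\ell_j\,P_{\alpha-e_j}\big(\mathrm{tr}(z^{-1}B)f\big).\tag{2}$$
Consequently the transition $\ell_j\to\ell_j+1$ (resp. $\ell_j\to\ell_j-1$) to another strictly decreasing $\ell$ is a nonzero $K$-map $\mathfrak p^-\otimes R_\alpha\to R_{\alpha+e_j}$ (resp. $\mathfrak p^+\otimes R_\alpha\to R_{\alpha-e_j}$) if and only if $\ell_j\ne-3$ (resp. $\ell_j\ne0$).

*Proof.* The point is that a first-order operator applied to $f$ is the cross term in a Leibniz rule for the Casimir operator, and the Casimir operator acts by scalars. Let $r(D)=\partial_{zD}$ be the right regular representation of $\mathfrak{gl}_n$, let $E_{bj}$ be the matrix units, and put $\Omega=\sum_{b,j}r(E_{bj})r(E_{jb})$. On $R_\alpha$ it acts by the Casimir eigenvalue of $S_\alpha$,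
$$c(\alpha)=\sum_j\alpha_j^2+\sum_{i<j}(\alpha_i-\alpha_j)=\sum_j\alpha_j(\alpha_j+n+1-2j).$$
In particular it acts by $n$ on $R_{e_1}$ and on $R_{-e_n}$. Applying the Leibniz rule twice and relabelling one of the two cross sums,
$$\Omega(gf)=(\Omega g)f+g\,\Omega f+2\sum_{b,j}\big(r(E_{jb})g\big)\big(r(E_{bj})f\big).$$

*Raising.* Take $g=\mathrm{tr}(Cz)$. Then $r(E_{jb})g=\mathrm{tr}(CzE_{jb})=(Cz)_{bj}$. Since $zCz=z\cdot(Cz)$ and $Cz=\sum(Cz)_{bj}E_{bj}$, also $\partial_{zCz}f=\sum_{b,j}(Cz)_{bj}\,r(E_{bj})f$. So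
$$\partial_{zCz}f=\tfrac12\big[\Omega(gf)-n\,gf-g\,\Omega f\big].$$
By (1), $gf$ lies in the sum of the $R_{\alpha+e_j}$, and $c(\alpha+e_j)-c(\alpha)=2\alpha_j+1+n+1-2j$. The component in $R_{\alpha+e_j}$ is therefore
$$\tfrac12\big[c(\alpha+e_j)-c(\alpha)-n\big]P_{\alpha+e_j}(gf)=(\alpha_j+1-j)\,P_{\alpha+e_j}(gf).$$
Adding $\kappa=n+2$ from the multiplication term gives $\alpha_j+1-j+n+2=\ell_j+3$.

*Lowering.* Take $h=\mathrm{tr}(z^{-1}B)$. Then $r(E_{jb})h=-\mathrm{tr}(E_{jb}z^{-1}B)=-(z^{-1}B)_{bj}$. Since $B=z\cdot(z^{-1}B)$,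
$$\partial_Bf=\sum_{b,j}(z^{-1}B)_{bj}\,r(E_{bj})f=-\tfrac12\big[\Omega(hf)-n\,hf-h\,\Omega f\big].$$
Here $c(\alpha-e_j)-c(\alpha)=-2\alpha_j+1-(n+1-2j)$. The component in $R_{\alpha-e_j}$ is
$$-\tfrac12\big[c(\alpha-e_j)-c(\alpha)-n\big]P_{\alpha-e_j}(hf)=(\alpha_j+n-j)\,P_{\alpha-e_j}(hf)=\ell_j\,P_{\alpha-e_j}(hf),$$
and $\pi(B)=-\partial_B$.

Finally, by (1) the products $\mathrm{tr}(Cz)f$ with $f\in R_\alpha$ project onto $R_{\alpha+e_j}\neq0$ whenever $\alpha+e_j$ is dominant, and likewise for lowering. So only the scalar decides whether a transition is zero. $\square$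

**Step 3: submodules are closed sets.** Because $R$ is multiplicity free, a $K$-submodule of $R$ is $R_T=\bigoplus_{\ell\in T}R_\ell$ for a set $T$ of strictly decreasing $\ell$. If it is $\mathfrak g$-stable and $f\in R_\alpha\subset R_T$, it contains each component of $\pi(C)f$ and $\pi(B)f$. So the $(\mathfrak g,K)$-submodules of $R$ are exactly the $R_T$ with $T$ closed under all nonzero transitions, and the $(\mathfrak p^+,K)$-submodules are those with $T$ closed under nonzero lowerings. The same holds for subquotients of $R$.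

## 5. Blocked moves and the simple modules $X_i$

Sort the integers into $\mathsf H=\{\ge0\}$, $\mathsf M=\{-1,-2\}$, $\mathsf L=\{\le-3\}$ as in Section 1, and let $n_{\mathsf H},n_{\mathsf M},n_{\mathsf L}$ count the entries of $\ell$ in each class. An entry can leave $\mathsf H$ only by $0\to-1$ and can leave $\mathsf L$ only by $-3\to-2$. Both moves are blocked by Lemma 1. So $n_{\mathsf H}$ and $n_{\mathsf L}$ never decrease under nonzero transitions, and $n_{\mathsf M}=n-n_{\mathsf H}-n_{\mathsf L}$ never increases.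

Fix $1\le i\le n-2$ and put
$$S=\{n_{\mathsf H}\ge i,\ n_{\mathsf L}\ge n-1-i\},\qquad S'=\{\ell\in S:\ n_{\mathsf M}=0\},\qquad X_i:=R_S/R_{S'}.$$
Both sets are closed, so $X_i$ is a $(\mathfrak g,K)$-module. Its $K$-types have $n_{\mathsf M}\ge1$, which forces $n_{\mathsf H}=i$, $n_{\mathsf M}=1$, $n_{\mathsf L}=n-1-i$. They are the $\ell$ with
$$\ell_i\ge0,\qquad\ell_{i+1}\in\{-1,-2\},\qquad\ell_{i+2}\le-3 .$$

**Lemma 2.** $X_i$ is simple.

*Proof.* First, every unit move between two members of this set is nonzero. Such a move keeps each entry in its class. Lowering has coefficient $-\ell_j$, and $\ell_j\ne0$ for a lowering that stays in its class. Raising has coefficient $\ell_j+3$, which is at least $3$ in $\mathsf H$, equals $1$ for $-2\to-1$, and is at most $-1$ for a raising inside $\mathsf L$, which starts at $\ell_j\le-4$. Second, any two members are joined by unit moves inside the set, since each can be moved to $(i-1,\dots,0;\,-1;\,-3,-4,\dots)$: lower the entries in $\mathsf H$ beginning with the smallest,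 raise those in $\mathsf L$ beginning with the largest, and raise $-2$ to $-1$ if necessary. A nonzero submodule therefore contains all $K$-types. $\square$

## 6. Counting $E$ in the chain complexes

For a $K$-module $M$ that is a sum of finite-dimensional algebraic representations, write $M_E:=\mathrm{Hom}_K(E,M)$. This functor is exact, so $H_d(\mathfrak p^+,M)_E$ is the homology of the complex $(\wedge^d\mathfrak p^+\otimes M)_E$.

**Lemma 3.** For a $(\mathfrak p^+,K)$-subquotient $R_T$ of $R$,
$$\dim(\wedge^d\mathfrak p^+\otimes R_T)_E=\sum_\sigma m(\sigma),\qquad m(\sigma)=\dim\mathrm{Hom}_{GL_n}(\mathfrak{sl}_n\otimes S_{\sigma'},S_\sigma),\tag{3}$$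
where $\sigma$ runs over the partitions $\sigma\subset n\times n$ with $|\sigma|=d$ for which $\ell_j:=\sigma_j-j-1$ defines an element of $T$. If $\sigma\ne\sigma'$, then
$$m(\sigma)=1\ \text{ if }\ \sigma=\sigma'+e_a-e_b\text{ with }a\ne b\text{ and }\sigma'+e_a\text{ dominant},\qquad m(\sigma)=0\text{ otherwise.}\tag{4}$$

*Proof.* By skew Cauchy,
$$\wedge^d\mathfrak p^+\otimes R_\alpha=\bigoplus_{|\sigma|=d}\big(S_\sigma(V_1)\otimes S_\alpha(V_1)^*\big)\otimes\big(S_{\sigma'}(V_2)^*\otimes S_\alpha(V_2)\otimes\det{}_2^{\,\kappa}\big).$$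
The character $\det_1^{n+1}$ occurs in $S_\sigma(V_1)\otimes S_\alpha(V_1)^*$ if and only if $S_\sigma\cong S_\alpha\otimes\det^{n+1}$, that is $\sigma=\alpha+(n+1,\dots,n+1)$, and then once. In that case $S_\alpha(V_2)=S_\sigma(V_2)\otimes\det_2^{-n-1}$ and the second factor is $S_\sigma(V_2)\otimes S_{\sigma'}(V_2)^*\otimes\det_2$, because $\kappa-n-1=1$. The multiplicity of $\mathfrak{sl}(V_2)\otimes\det_2$ in it is $m(\sigma)$. Also $\ell_j=\alpha_j+n-j=\sigma_j-j-1$. This proves (3).

Since $V\otimes V^*=\mathfrak{sl}_n\oplus\mathbb C$, the number $m(\sigma)$ is the multiplicity of $S_\sigma$ in $V^*\otimes V\otimes S_{\sigma'}$ minus the multiplicity of $S_\sigma$ in $S_{\sigma'}$. The latter is $0$ for $\sigma\neq\sigma'$. By Pieri, the former counts pairs $(a,b)$ with $\sigma'+e_a$ dominant and $\sigma=\sigma'+e_a-e_b$. If $\sigma\ne\sigma'$, then $a\neq b$ and the difference $\sigma-\sigma'$ determines the pair. $\square$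

When $\sigma=\sigma'$ the same proof gives $m(\sigma)=\#\{a:\sigma+e_a\text{ dominant}\}-1$.

**Counting for $n=3$, $i=1$.** With (3) in hand, the obvious attempt is to read off $H_*(\mathfrak p^+,X_1)_E$ from its chain complex. The conditions $\ell_1\ge0$, $\ell_2\in\{-1,-2\}$, $\ell_3\le-3$ become $\sigma_1\in\{2,3\}$, $\sigma_2\in\{1,2\}$, $\sigma_3\in\{0,1\}$.

| degree | $\sigma$ with $m(\sigma)$ | total |
|---|---|---|
| $3$ | $(2,1,0)$: $2$ | $2$ |
| $4$ | $(2,1,1)$: $1$; $(3,1,0)$: $1$; $(2,2,0)$: $1$ | $3$ |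
| $5$ | $(2,2,1)$: $1$; $(3,1,1)$: $1$; $(3,2,0)$: $1$ | $3$ |
| $6$ | $(3,2,1)$: $2$ | $2$ |

The self-conjugate shapes here are $(2,1,0),(2,2,0),(3,1,1),(3,2,1)$, with $3,2,2,3$ admissible indices $a$. For the others the difference $\sigma-\sigma'$ is $\pm(1,0,-1)$ and (4) applies. For instance $(2,1,1)'=(3,1,0)$, and $(3,1,0)+e_3$ is dominant.

Here the attempt stops. The complex is $\mathbb C^2\to\mathbb C^3\to\mathbb C^3\to\mathbb C^2$ from degree $6$ to degree $3$. Its Euler characteristic is $0$, as it must be for any cancelling pair, but ranks $2,1,2$ would make it exact. Dimensions alone do not tell whether $E$ occurs in the homology at all, and the ranks of the three maps are not visible in (3).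

The way past this is not to compute with $X_i$ itself. As a $(\mathfrak p^+,K)$-module it is one layer of a larger piece $N$ of $R$. The other layers have no entry, or two entries, in $\mathsf M$. Their $E$-complexes turn out to have zero differential for a parity reason, so there counting suffices. And $N$ itself has no $E$ in its homology, because $R$ has none. We prove the last point first.

## 7. De Rham cohomology of $GL_n$ and the vanishing for $R$

In Section 1 both $H_0$ and $H_1$ of $R$ were the single character $\chi_{-1}$. The same happens for all $n$.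

**Lemma 4.** $\mathrm{Hom}_K(E,H_d(\mathfrak p^+,R))=0$ for all $d$.

*Proof.*

**Step 1: from homology to cohomology.** This turns the complex into differential forms. Let $N_0=n^2=\dim\mathfrak p^+$, let $x_k$ be a basis of $\mathfrak p^+$ and $x_k^*$ the dual basis. The homology differential is $\partial=\sum_k\iota(x_k^*)\otimes\pi(x_k)$, where $\iota$ is contraction. The differential of the cochain complex $\wedge^\bullet(\mathfrak p^+)^*\otimes R=\mathrm{Hom}(\wedge^\bullet\mathfrak p^+,R)$ is $\delta=\sum_k(x_k^*\wedge\cdot)\otimes\pi(x_k)$. The map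
$$\wedge^m(\mathfrak p^+)^*\otimes\wedge^{N_0}\mathfrak p^+\to\wedge^{N_0-m}\mathfrak p^+,\quad\varphi\otimes\omega\mapsto\iota_\varphi\omega,\qquad \iota_{\varphi_1\wedge\dots\wedge\varphi_m}=\iota_{\varphi_1}\cdots\iota_{\varphi_m},$$
is a $K$-isomorphism, and $\iota_{x^*\wedge\varphi}\omega=\iota_{x^*}\iota_\varphi\omega$. So it carries $\delta$ to $\partial$, and $K$-equivariantly
$$H_d(\mathfrak p^+,R)\cong H^{N_0-d}(\mathfrak p^+,R)\otimes\wedge^{N_0}\mathfrak p^+ .$$

**Step 2: the cochain complex is a de Rham complex.** An element of $\mathrm{Hom}(\wedge^m\mathfrak p^+,R)$ is an algebraic $m$-form on $GL_n\subset M_n$, since $\mathfrak p^+=M_n$ is the tangent space at every point. As $\pi(B)=-\partial_B$ and constant vector fields commute, $\delta=-d$, with $d$ the exterior derivative. The element $k=(k_1,k_2)$ acts on a form $\varphi$ by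
$$(k\varphi)_z(B_1,\dots)=\det(k_2)^\kappa\,\varphi_{k_1^{-1}zk_2}(k_1^{-1}B_1k_2,\dots),$$
that is, by $\det(k_2)^\kappa$ times pullback along $z\mapsto k_1^{-1}zk_2$.

**Step 3: $K$ acts on cohomology by one character.** Differentiating, $(A,D)\in\mathfrak k$ acts on forms by the scalar $\kappa\,\mathrm{tr}(D)$ plus the Lie derivative $L_\xi$ along $\xi(z)=-Az+zD$. By Cartan's formula $L_\xi=d\iota_\xi+\iota_\xi d$, so $L_\xi$ acts by $0$ on cohomology. Hence $\mathfrak k$ acts on the cohomology by the character $\kappa\,\mathrm{tr}(D)$. As $K_{\mathbb C}$ is connected, it acts on it by $\det_2^\kappa$, and therefore on every $H_d(\mathfrak p^+,R)$ by the one character $\det_2^{\kappa}\otimes\wedge^{N_0}\mathfrak p^+$. But $E$ is irreducible of dimension $n^2-1>1$, so it does not occur. $\square$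

For $n=1$ the character in Step 3 is $k_2^3\cdot k_1k_2^{-1}=k_1k_2^2=\chi_{-1}$, in agreement with the table of Section 1.

## 8. $X_i$ between its two neighbors

Fix $1\le i\le n-2$.

**Step 1: splitting $R$ over $\mathfrak p^+$.** The purpose is to cut out of $R$ a summand that is as small as possible and still contains the $K$-types of $X_i$. Only lowerings matter for $\mathfrak p^+$. A lowering cannot bring an entry into $\mathsf H$, and $0\to-1$ is blocked, so $n_{\mathsf H}$ is exactly preserved. Hence $R=\bigoplus_kR_{\{n_{\mathsf H}=k\}}$ as $(\mathfrak p^+,K)$-modules. Put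
$$N=R_{\{n_{\mathsf H}=i\}}\ \supset\ N'=R_{\{n_{\mathsf H}=i,\ n_{\mathsf L}\ge n-1-i\}}\ \supset\ N''=R_{\{n_{\mathsf H}=i,\ n_{\mathsf L}=n-i\}},\qquad Q:=N/N'.$$
Since $n_{\mathsf L}$ never decreases, these are $(\mathfrak p^+,K)$-modules. In $N$ we have $n_{\mathsf M}\in\{0,1,2\}$; the layer $n_{\mathsf M}=0$ is $N''$, and the $K$-types of $Q$ are those with $n_{\mathsf H}=i$, $n_{\mathsf M}=2$.

**Step 2: the middle layer is $X_i$.** We have $N'\subset R_S$ and $N'\cap R_{S'}=N''$, so $N'/N''$ embeds in $R_S/R_{S'}=X_i$. Every $K$-type of $X_i$ has $n_{\mathsf H}=i$ and $n_{\mathsf L}=n-1-i$, so it occurs in $N'$. Hence $N'/N''\cong X_i$ as $(\mathfrak p^+,K)$-modules.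

**Step 3: long exact sequences.** Since $N$ is a direct summand of $R$, Lemma 4 gives $H_*(\mathfrak p^+,N)_E=0$. The long exact sequence of $0\to N'\to N\to Q\to0$ becomes
$$H_d(\mathfrak p^+,N')_E\cong H_{d+1}(\mathfrak p^+,Q)_E .\tag{5}$$
Writing $H_d(M)$ for $H_d(\mathfrak p^+,M)$, that of $0\to N''\to N'\to X_i\to0$ gives
$$0\to\mathrm{coker}\big(H_d(N'')_E\to H_d(N')_E\big)\to H_d(X_i)_E\to\ker\big(H_{d-1}(N'')_E\to H_{d-1}(N')_E\big)\to0 .\tag{6}$$

So the $E$-homology of $N''$ and of $Q$ determines that of $X_i$, up to the maps in (6).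

## 9. The case $U(3,3)$

*Proof of Theorem A.* Take $n=3$, $i=1$, $X=X_1$. Now $\ell_1=\sigma_1-2$, $\ell_2=\sigma_2-3$, $\ell_3=\sigma_3-4$.

**Step 1: $N''$.** We list the $\sigma$ with $n_{\mathsf H}=1$, $n_{\mathsf L}=2$. The conditions $\ell_1\ge0$, $\ell_2\le-3$ mean $\sigma_1\ge2$, $\sigma_2\le0$, so $\sigma=(2,0,0)$ or $(3,0,0)$.

- For $(2,0,0)$ we have $\sigma'=(1,1,0)$, the difference is $e_1-e_2$, and $\sigma'+e_1=(2,1,0)$ is dominant. So $m=1$.
- For $(3,0,0)$ we have $\sigma'=(1,1,1)$ and the difference is $(2,-1,-1)$. So $m=0$.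

The $E$-part of the complex of $N''$ is one line in degree $2$. Thus $H_d(N'')_E=\mathbb C$ for $d=2$ and $0$ otherwise.

**Step 2: $Q$.** We list the $\sigma$ with $n_{\mathsf H}=1$, $n_{\mathsf M}=2$. The conditions $\ell_1\ge0$, $\ell_2=-1$, $\ell_3=-2$ mean $\sigma=(\sigma_1,2,2)$ with $\sigma_1\in\{2,3\}$.

- For $(2,2,2)$ we have $\sigma'=(3,3,0)$ and the difference is $(-1,-1,2)$. So $m=0$.
- For $(3,2,2)$ we have $\sigma'=(3,3,1)$, the difference is $e_3-e_2$, and $\sigma'+e_3=(3,3,2)$ is dominant. So $m=1$.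

Thus $H_d(Q)_E=\mathbb C$ for $d=7$ and $0$ otherwise.

**Step 3: assembling.** By (5), $H_d(N')_E=\mathbb C$ for $d=6$ and $0$ otherwise. The groups $H_*(N'')_E$ and $H_*(N')_E$ sit in the different degrees $2$ and $6$, so all maps between them vanish. By (6), $H_6(X)_E=\mathbb C$ comes from the cokernel in degree $6$, $H_3(X)_E=\mathbb C$ comes from the kernel in degree $2$, and all other $H_d(X)_E$ vanish.

So $E$ is a direct summand of $H_6\subset H_+$ and of $H_3\subset H_-$. The composite $H_+\to E\to H_-$ is a nonzero $K$-map, hence a nonzero $\widetilde K$-map. The conjecture is false. $\blacksquare$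

## 10. Self-conjugate partitions and all $n\ge3$

For general $n$ the two layers are counted by self-conjugate partitions. Recall how these are parametrized. The Durfee size of a partition $\tau$ is the largest $r$ with $\tau_r\ge r$. For a self-conjugate $\tau$ of Durfee size $t$, the arms $a_r=\tau_r-r$ $(1\le r\le t)$ satisfy $a_1>\dots>a_t\ge0$. The diagram is the union of the $t$ symmetric hooks through the diagonal boxes, of sizes $2a_r+1$. Every finite set of nonnegative integers is the set of arms of exactly one self-conjugate partition, which fits in $n\times n$ if and only if all arms are at most $n-1$. For example, arms $\{2,0\}$ give $\tau=(3,2,1)$, of size $5+1=6$. For a finite set $A$ put $s(A)=\sum_{a\in A}(2a+1)$. Then $s(A)$ is the size of the partition with arms $A$, and $s(A)\equiv|A|\pmod 2$.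

*Proof of Theorem B.* Fix $n\ge3$ and $1\le i\le n-2$.

**Step 1: the $\sigma$ of $N''$ with $m(\sigma)\neq0$.** The conditions $\ell_i\ge0$, $\ell_{i+1}\le-3$ become $\sigma_i\ge i+1$, $\sigma_{i+1}\le i-1$. Exactly $i$ rows have length $\ge i$, and exactly $i$ rows have length $\ge i+1$, so $\sigma'_i=\sigma'_{i+1}=i$. Thus $\sigma-\sigma'$ has $i$-th entry $\ge1$ and $(i+1)$-st entry $\le-1$. By (4), $m(\sigma)\ne0$ forces $\sigma=\sigma'+e_i-e_{i+1}$, that is
$$\sigma_i=i+1,\qquad\sigma_{i+1}=i-1,\qquad\sigma_j=\sigma_j'\ (j\ne i,i+1).$$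
Conversely, in that case $\sigma'+e_i$ is dominant, because for $i\ge2$ we have $\sigma'_{i-1}=\sigma_{i-1}\ge\sigma_i=i+1=\sigma'_i+1$. So $m(\sigma)=1$.

**Step 2: these $\sigma$ correspond to subsets.** The purpose is to see all their degrees. Given such $\sigma$, put $\tau:=\sigma-e_i$. Since $\tau_i=i\ge\tau_{i+1}=i-1$, this is a partition. The box removed is in row $i$, column $i+1$, so $\tau'=\sigma'-e_{i+1}=\sigma-e_i=\tau$. So $\tau$ is self-conjugate with $\tau_i=i$, $\tau_{i+1}=i-1$; its Durfee size is $i$ and its last arm is $0$. For $i\ge2$, $\tau_{i-1}=\sigma_{i-1}\ge i+1$, so the arm $a_{i-1}$ is at least $2$. The other arms form an $(i-1)$-subset $A\subset\{2,\dots,n-1\}$.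

Conversely, let $A=\{a_1>\dots>a_{i-1}\}\subset\{2,\dots,n-1\}$ and let $\tau$ be self-conjugate with arms $A\cup\{0\}$. For $r\le i-1$ we have $a_r\ge2+(i-1-r)$, so $\tau_r=a_r+r\ge i+1$. Also $\tau_j\le\tau_i=i$ for $j\ge i$. So exactly $i-1$ rows have length $\ge i+1$, and $\tau_{i+1}=\tau'_{i+1}=i-1$. Then $\sigma:=\tau+e_i$ is a partition in $n\times n$ with $\sigma_i=i+1$, $\sigma_{i+1}=i-1$. The box added is in row $i$, column $i+1$, so $\sigma'=\tau+e_{i+1}=\sigma-e_i+e_{i+1}$. So $\sigma$ has the form found in Step 1.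

The two constructions are inverse to each other, and $|\sigma|=s(A)+1+1=s(A)+2\equiv i+1\pmod2$. All degrees have the same parity, so the differential on the $E$-part of the complex of $N''$ is zero, and
$$\dim H_d(N'')_E=\#\{A\subset\{2,\dots,n-1\}:\ |A|=i-1,\ s(A)+2=d\}.\tag{7}$$

**Step 3: the $\sigma$ of $Q$ with $m(\sigma)\ne0$.** The conditions $\ell_i\ge0$, $\ell_{i+1}=-1$, $\ell_{i+2}=-2$ become $\sigma_i\ge i+1$, $\sigma_{i+1}=\sigma_{i+2}=i+1$. (The remaining entries of $\ell$ are then automatically $\le-3$.) At least $i+2$ rows have length $\ge i+1$ and at most $i$ rows have length $\ge i+2$, so $\sigma'_{i+1}\ge i+2$ and $\sigma'_{i+2}\le i$. Thus $\sigma-\sigma'$ has $(i+1)$-st entry $\le-1$ and $(i+2)$-nd entry $\ge1$. By (4), $m(\sigma)\ne0$ forces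
$$\sigma'_{i+1}=i+2,\qquad\sigma'_{i+2}=i,\qquad\sigma=\sigma'+e_{i+2}-e_{i+1}.$$
Conversely, then $\sigma'+e_{i+2}$ is dominant, since $\sigma'_{i+1}=i+2\ge i+1$, and $m(\sigma)=1$.

**Step 4: these $\sigma$ correspond to subsets too.** Given such $\sigma$, the equality $\sigma'_{i+1}=i+2$ says that exactly $i+2$ rows have length $\ge i+1$, so $\sigma_{i+3}\le i$ if $i+3\le n$. Hence $\tau:=\sigma-e_{i+2}$ is a partition. The box removed is in row $i+2$, column $i+1$, so $\tau'=\sigma'-e_{i+1}=\sigma-e_{i+2}=\tau$. It is self-conjugate with $\tau_{i+1}=i+1$, $\tau_{i+2}=i$, so its Durfee size is $i+1$ and its last arm is $0$. The equality $\sigma'_{i+2}=i$ gives $\tau_i=\sigma_i\ge i+2$, so $a_i\ge2$. The other arms form an $i$-subset $A\subset\{2,\dots,n-1\}$.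

Conversely, let $A=\{a_1>\dots>a_i\}\subset\{2,\dots,n-1\}$ and let $\tau$ have arms $A\cup\{0\}$. For $r\le i$ we have $\tau_r=a_r+r\ge2+(i-r)+r=i+2$, while $\tau_j\le\tau_{i+1}=i+1$ for $j\ge i+1$. So $\tau_{i+2}=\tau'_{i+2}=i$. Then $\sigma:=\tau+e_{i+2}$ is a partition in $n\times n$ with $\sigma_i\ge i+2$ and $\sigma_{i+1}=\sigma_{i+2}=i+1$. The box added is in row $i+2$, column $i+1$, so $\sigma'=\tau+e_{i+1}=\sigma-e_{i+2}+e_{i+1}$. This gives $\sigma'_{i+1}=i+2$ and $\sigma'_{i+2}=i$, as required.

Again the two constructions are inverse to each other. We have $|\sigma|=s(A)+2\equiv i\pmod 2$, a constant parity, so the differential on the $E$-part of the complex of $Q$ vanishes. By (5),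
$$\dim H_d(N')_E=\dim H_{d+1}(Q)_E=\#\{A\subset\{2,\dots,n-1\}:\ |A|=i,\ s(A)+1=d\}.\tag{8}$$

**Step 5: where the two parities come from.** By (7) and (8), $H_*(N'')_E$ and $H_*(N')_E$ both live in degrees of parity $i+1$. So in (6) the cokernels give the part of $H_*(X_i)_E$ in degrees of parity $i+1$, and the kernels, shifted by one, give the part in degrees of parity $i$. It remains to show that neither part is zero. The maps in (6) are unknown in general, so we look at extreme degrees, where one side vanishes.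

**Step 6: the top degree of $N'$.** The largest value of $s(A)$ in (8) is attained only for $A=\{n-i,\dots,n-1\}$, so the top degree of $H_*(N')_E$ is
$$D=1+\sum_{a=n-i}^{n-1}(2a+1)=n^2-(n-i)^2+1,$$
with multiplicity one. The top degree of $H_*(N'')_E$ is
$$2+\sum_{a=n-i+1}^{n-1}(2a+1)=2+n^2-(n-i+1)^2=D-2(n-i)<D .$$
So the cokernel in degree $D$ is one-dimensional, and the kernel term $H_{D-1}(N'')_E$ vanishes by parity. Hence $\dim H_D(\mathfrak p^+,X_i)_E=1$.

**Step 7: the lowest degree of $N''$.** The smallest value of $s(A)$ in (7) is attained only for $A=\{2,\dots,i\}$ (empty if $i=1$), so the lowest degree of $H_*(N'')_E$ is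
$$d_0=2+\sum_{a=2}^{i}(2a+1)=2+(i+1)^2-4=(i+1)^2-2,$$
with multiplicity one. The lowest degree of $H_*(N')_E$ is
$$1+\sum_{a=2}^{i+1}(2a+1)=(i+2)^2-3=d_0+2(i+1)>d_0 .$$
So the kernel in degree $d_0$ is one-dimensional, and in degree $d_0+1$ there is no cokernel, by parity. Hence $\dim H_{d_0+1}(\mathfrak p^+,X_i)_E=1$, and $d_0+1=(i+1)^2-1=i(i+2)$.

Since $D\equiv i+1$ and $i(i+2)\equiv i\pmod 2$, the two degrees have opposite parity, and the conjecture fails for $X_i$.

**Step 8: $i=1$.** In (7) only $A=\emptyset$ occurs, so $H_*(N'')_E$ is $\mathbb C$ in degree $2$. In (8) the sets $A=\{a\}$, $2\le a\le n-1$, give $\mathbb C$ in each degree $2a+2$, that is $6,8,\dots,2n$. There is no overlap, so all maps in (6) vanish. Therefore $H_d(X_1)_E$ is $\mathbb C$ exactly for $d=3$ and $d=6,8,\dots,2n$, and is $0$ otherwise.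

**Step 9: $i=n-2$.** In (8) only $A=\{2,\dots,n-1\}$ occurs, so $H_*(N')_E$ is $\mathbb C$ in the single degree $1+(n^2-4)=n^2-3$. In (7) we omit one element $b\in\{2,\dots,n-1\}$, which gives the degrees
$$2+(n^2-4)-(2b+1)=n^2-2b-3=n^2-2n-1+2a,\qquad a=n-1-b\in\{0,\dots,n-3\},$$
each once, and all at most $n^2-7$. There is no overlap, so $H_d(X_{n-2})_E$ is $\mathbb C$ exactly for $d=n^2-3$ and $d=n^2-2n+2a$, $0\le a\le n-3$, and is $0$ otherwise. $\blacksquare$

For $n=3$ we have $1=n-2$, and both lists reduce to the degrees $3$ and $6$ of Theorem A.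

## 11. Opposite labelling, $SU(n,n)$, and products

**The choice of $\mathfrak p^\pm$.** One may ask whether the labelling of $\mathfrak p^+$ and $\mathfrak p^-$ matters. Let $J=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Conjugation by $J$ sends $\mathrm{diag}(1_n,-1_n)$ to its negative, so the automorphism $\theta(g)=JgJ$ preserves $G$ and $K$, and it exchanges the $B$- and $C$-blocks. Let $X^\theta$ be $X$ with the action composed with $\theta$; it is again simple. The complex for $H_*(\mathfrak p^-,X^\theta)$ is the complex for $H_*(\mathfrak p^+,X)$ with the $K$-action twisted by $\theta$. So $X^\theta$ is a counterexample for the opposite labelling.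

**The group $SU(n,n)$.** The identity matrix acts on $X=X_i$ by $n\kappa$, and the scalar $(u,u)\in K$ acts on $R_\alpha$ by $u^{-|\alpha|+|\alpha|+n\kappa}=u^{n\kappa}$. So the center acts on $X$ by scalars. Moreover $U(n)\times U(n)=U(1)\cdot S(U(n)\times U(n))$: given $(k_1,k_2)$, divide by a scalar $u$ with $u^{2n}=\det k_1\det k_2$. Hence a subspace stable under $\mathfrak{sl}_{2n}$ and $S(U(n)\times U(n))$ is stable under $\mathfrak g$ and $K$, and $X$ stays simple for $SU(n,n)$. The algebra $\mathfrak p^+$ and its homology are unchanged, and a nonzero $K$-map is a nonzero map over the smaller group. So the conjecture fails for $SU(n,n)$, $n\ge3$, and in particular for $SU(3,3)$.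

**Unbounded cancellation.** Let $X$ be as in Theorem A and take $G=U(3,3)^r$ with the module $X^{\boxtimes r}$. It is simple: its $K^r$-types occur once each, and unit moves in the separate factors, all nonzero, connect any two of them as in Lemma 2. By Künneth, the homology of $X^{\boxtimes r}$ is the $r$-fold tensor product of $H_*(\mathfrak p^+,X)$, so
$$\sum_d\dim\mathrm{Hom}(E^{\boxtimes r},H_d)\,q^d=(q^3+q^6)^r .$$
At $q=1$ this is $2^r$, and at $q=-1$ it is $0$. Thus $E^{\boxtimes r}$ occurs $2^{r-1}$ times in each of $H_+$ and $H_-$, and the index $H_+-H_-$ vanishes at $E^{\boxtimes r}$.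

Nothing is claimed here about which other groups or classes of modules satisfy the conjecture.
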